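\title{A Lipschitz-free space that is not Plichko}

\begin{abstract}
We show in ZFC that the Lipschitz-free space over the non-increasing functions $\omega_2\to\{0,1,2,\dots\}$, with the supremum metric, is not Plichko, although it admits a $1$-projectional skeleton. The obstruction is a concentration inequality for maps from $n$-tuples of ordinals below $\omega_2$ into an $r$-Plichko space: if interlaced tuples are sent within $\lambda$ of each other, then tuples arbitrarily far out are sent within $r\lambda+\varepsilon$ of one fixed vector, whatever $n$ is. The inequality determines the exact Plichko constants of bounded versions of the example, and it shows that $C[0,\omega_2]$ does not coarsely embed into any Plichko space.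
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All Banach spaces are real. Let $M$ be a metric space with a distinguished point $0$. Let $\mathrm{Lip}_0(M)$ be the space of Lipschitz functions $\varphi\colon M\to\mathbb R$ with $\varphi(0)=0$, normed by the Lipschitz constant, and for $p\in M$ let $\delta(p)\in\mathrm{Lip}_0(M)^*$ be the evaluation $\langle\varphi,\delta(p)\rangle=\varphi(p)$. The \emph{Lipschitz-free space} of $M$ is
\[
\mathcal F(M)=\overline{\operatorname{span}}\{\delta(p):p\in M\}\subset\mathrm{Lip}_0(M)^* .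
\]
It contains $\delta(M)$, an isometric copy of $M$, as a linearly dense set.

Let $X$ be a Banach space and $r\ge1$. A linear subspace $D\subset X^*$ is \emph{$r$-norming} if $\|y\|\le r\sup\{|\varphi(y)|:\varphi\in D,\ \|\varphi\|\le1\}$ for all $y\in X$. The space $X$ is \emph{$r$-Plichko} if there are a linearly dense set $\Delta\subset X$ and an $r$-norming subspace $D\subset X^*$ such that for every $\varphi\in D$ the set
\[
\operatorname{supp}\varphi=\{e\in\Delta:\varphi(e)\neq0\}
\]
is countable, and $X$ is \emph{Plichko} if it is $r$-Plichko for some $r\ge1$. Thus $\Delta$ is a system of coordinates, and $r$ measures how well the norm can be computed by functionals that see only countably many of them. A separable space is $1$-Plichko: take $\Delta$ countable and dense, and $D=X^*$. So is $\ell_1(I)$ for any set $I$: take for $\Delta$ the unit vectors and for $D$ the finitely supported elements of $\ell_\infty(I)$.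

The property has an equivalent form in terms of separable complemented pieces. A \emph{projectional skeleton} on $X$ is a family $\{P_s\}_{s\in\Gamma}$ of bounded linear projections on $X$, indexed by a directed partially ordered set $\Gamma$, such that
\begin{itemize}
\item[(i)] $P_sX$ is separable for every $s$;
\item[(ii)] $P_sP_t=P_tP_s=P_s$ whenever $s\le t$;
\item[(iii)] for every increasing sequence $(s_k)$ in $\Gamma$, the supremum $s=\sup_ks_k$ exists and $P_sX=\overline{\bigcup_kP_{s_k}X}$;
\item[(iv)] $X=\bigcup_{s\in\Gamma}P_sX$.
\end{itemize}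
It is an \emph{$r$-projectional skeleton} if $\|P_s\|\le r$ for all $s$, and it is \emph{commutative} if $P_sP_t=P_tP_s$ for all $s,t\in\Gamma$, comparable or not. By a theorem of Kubi\'s, $X$ is $r$-Plichko if and only if it admits a commutative $r$-projectional skeleton. We use this theorem only in Section~\ref{sec:skeleton}.

The following problem comes from \cite{GMQ}.

\medskip
\noindent\textbf{Problem.} Is there a complete pointed metric space $M$ whose Lipschitz-free space $\mathcal F(M)$ is not Plichko?
\medskip

The simplest cases point toward a negative answer. If $M$ is separable, so is $\mathcal F(M)$. If $M=I\cup\{0\}$ with $d(p,0)=1$ and $d(p,q)=2$ for distinct $p,q\in I$, the Lipschitz constant of $\varphi\in\mathrm{Lip}_0(M)$ is $\sup_I|\varphi|$, and $\mathcal F(M)$ is isometric to $\ell_1(I)$. More generally, if distinct points of $M$ are at distance at least $1$ and all points are within $n$ of $0$, then $\mathcal F(M)$ is $n$-Plichko, with $\Delta=\delta(M\setminus\{0\})$ (Lemma~\ref{lem:discrete}). A space with an integer-valued metric is an increasing union of such balls, and one might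 expect a cleverer choice of $\Delta$ to remove the growth of the constant $n$. It cannot always be removed. Let $\mathbb N_0=\{0,1,2,\dots\}$ and
\[
S=\{f\colon\omega_2\to\mathbb N_0\ :\ f\text{ is non-increasing}\},\qquad d(f,g)=\sup_{\gamma<\omega_2}|f(\gamma)-g(\gamma)|,
\]
with the zero function as distinguished point. Each $f\in S$ satisfies $0\le f\le f(0)$, so $d$ is finite. It is integer-valued, so Cauchy sequences are eventually constant and $S$ is complete.

\begin{theorem}\label{thm:main}
The space $\mathcal F(S)$ is not Plichko.
\end{theorem}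

So the answer to the Problem is yes, and the proof is carried out in ZFC. The reason is an inequality that holds in every Plichko space and involves only distances between points. For a set $\Lambda$ of ordinals, $[\Lambda]^n$ denotes the set of strictly increasing $n$-tuples $\alpha=(\alpha_1,\dots,\alpha_n)$ from $\Lambda$. We say that $\alpha,\beta\in[\Lambda]^n$ are \emph{interlaced} if
\[
\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n ,
\]
and \emph{separated} if $\alpha_n<\beta_1$.

\begin{theorem}\label{thm:conc}
Let $X$ be $r$-Plichko, $n\ge1$, $\lambda>0$, and let $x\colon[\omega_2]^n\to X$ satisfy $\|x(\alpha)-x(\beta)\|\le\lambda$ whenever $\alpha,\beta$ are interlaced. Then for every $\varepsilon>0$ there is $v\in X$ such that for every $\eta<\omega_2$ there is $\beta\in[\omega_2]^n$ with $\beta_1>\eta$ and $\|x(\beta)-v\|\le r\lambda+\varepsilon$.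
\end{theorem}

The point is that the bound does not depend on $n$, whereas $S$ contains, for every $n$, points indexed by $[\omega_2]^n$ at distance at most $1$ for interlaced tuples and exactly $n$ for separated ones. In terms of skeletons, what $\mathcal F(S)$ lacks is commutativity and nothing else.

\begin{theorem}\label{thm:skeleton}
The space $\mathcal F(S)$ admits a $1$-projectional skeleton.
\end{theorem}

Section~\ref{sec:stairs} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:conc}. Section~\ref{sec:model} shows the idea behind Theorem~\ref{thm:conc} in $\ell_1(\omega_2)$, and Sections~\ref{sec:good} and~\ref{sec:proof} prove it. The last three sections compute exact Plichko constants (Proposition~\ref{prop:sharp}), prove Theorem~\ref{thm:skeleton} and show that the density $\omega_2$ is the least possible for a space with both properties of $\mathcal F(S)$ (Proposition~\ref{prop:density}), and give consequences for nonlinear embeddings (Corollary~\ref{cor:embed}).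

\section{Tools from free spaces and from stationary sets}\label{sec:tools}

\subsection*{Free spaces}
We need three standard facts.
\begin{itemize}
\item[(F1)] Each $\varphi\in\mathrm{Lip}_0(M)$ defines a functional $\mu\mapsto\langle\varphi,\mu\rangle$ on $\mathcal F(M)$ of norm at most the Lipschitz constant of $\varphi$, and $\|\mu\|$ is the supremum of $|\langle\varphi,\mu\rangle|$ over all $1$-Lipschitz $\varphi\in\mathrm{Lip}_0(M)$. This is the definition of the norm of $\mathrm{Lip}_0(M)^*$.
\item[(F2)] $\|\delta(p)-\delta(q)\|=d(p,q)$. For the lower bound, test with $\varphi=d(\cdot,q)-d(0,q)$.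
\item[(F3)] A Lipschitz map $R\colon M\to M$ with $R0=0$ induces a linear operator $P$ on $\mathcal F(M)$ with $P\delta(p)=\delta(Rp)$ and with norm at most the Lipschitz constant of $R$: restrict to $\mathcal F(M)$ the adjoint of $\varphi\mapsto\varphi\circ R$.
\end{itemize}

\subsection*{Ordinals}
An ordinal is the set of all smaller ordinals, so $\xi=[0,\xi)$ and $\xi+1=[0,\xi]$. Every $\xi<\omega_2$ has cardinality at most $\omega_1$, and every subset of $\omega_2$ of cardinality at most $\omega_1$ is bounded in $\omega_2$. A set $C\subset\omega_2$ is a \emph{club} if it is unbounded in $\omega_2$ and contains the supremum of each of its nonempty bounded subsets. A set $T\subset\omega_2$ is \emph{stationary} if it meets every club. Since the tails $[\eta,\omega_2)$ are clubs, stationary sets are unbounded. Let $E$ be the set of ordinals $\xi<\omega_2$ of cofinality $\omega_1$, that is, of limit ordinals $\xi<\omega_2$ in which every countable subset is bounded.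
\begin{itemize}
\item[(S1)] $E$ is stationary: the supremum of a strictly increasing $\omega_1$-sequence in a club $C$ lies in $C\cap E$.
\item[(S2)] A union of at most $\omega_1$ nonstationary subsets of $\omega_2$ is nonstationary. Hence, if a stationary set is split into at most $\omega_1$ pieces, one piece is stationary; and if $T$ is stationary and $C$ is a club, then $T\cap C$ is stationary, because $T\setminus C$ is not.
\item[(S3)] (Fodor's lemma) If $T\subset\omega_2$ is stationary and $\theta\colon T\to\omega_2$ satisfies $\theta(\xi)<\xi$ for all $\xi\in T$, then $\theta$ is constant on a stationary subset of $T$.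
\item[(S4)] For every $h\colon\omega_2\to\omega_2$, the set $G$ of limit ordinals $\gamma<\omega_2$ with $h(\xi)<\gamma$ for all $\xi<\gamma$ is a club. Indeed, if $\gamma$ is a supremum of smaller elements of $G$ and $\xi<\gamma$, then $\xi<\gamma'<\gamma$ for some $\gamma'\in G$, so $h(\xi)<\gamma$. And starting from any $\gamma_0$, choose $\gamma_{m+1}$ above $\gamma_m$ and above $h(\xi)$ for all $\xi\le\gamma_m$; then $\sup_m\gamma_m\in G$.
\end{itemize}
The density $\operatorname{dens}X$ is the least cardinality of a dense subset of $X$.

\section{Staircases, and the proof of Theorem~\ref{thm:main}}\label{sec:stairs}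

Applying Theorem~\ref{thm:conc} twice removes the vector $v$ and leaves a statement about the points $x(\alpha)$ alone.

\begin{corollary}\label{cor:two}
Let $X$ be $r$-Plichko, $n\ge1$, $\lambda\ge0$, and let $x\colon[\omega_2]^n\to X$ satisfy $\|x(\alpha)-x(\beta)\|\le\lambda$ for interlaced $\alpha,\beta$. If $\|x(\alpha)-x(\beta)\|\ge c$ for all separated $\alpha,\beta$, then $c\le2r\lambda$.
\end{corollary}

\begin{proof}
Let $\lambda'>\lambda$ and $\varepsilon>0$, and let $v$ be given by Theorem~\ref{thm:conc} for $\lambda'$ and $\varepsilon$. Take $\alpha$ with $\|x(\alpha)-v\|\le r\lambda'+\varepsilon$, and then, with $\eta=\alpha_n$, take $\beta$ with $\beta_1>\alpha_n$ and $\|x(\beta)-v\|\le r\lambda'+\varepsilon$. These tuples are separated, so $c\le2r\lambda'+2\varepsilon$. Let $\lambda'\to\lambda$ and $\varepsilon\to0$.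
\end{proof}

We want points that violate this inequality: moving every $\alpha_i$ past one $\beta_i$ should cost $1$, and moving every $\alpha_i$ past all the $\beta_j$ should cost $n$. Counting functions do this. Let $\kappa$ be a limit ordinal (we use $\omega_2$, and once $\omega_1$), and let $C[0,\kappa]$ be the space of continuous functions on the compact interval $[0,\kappa]$ with the order topology. For $\alpha\in[\kappa]^n$ define the \emph{staircases}
\[
f_\alpha=\sum_{i=1}^n1_{[0,\alpha_i)}\colon\kappa\to\{0,\dots,n\},\qquad g_\alpha=\sum_{i=1}^n1_{[0,\alpha_i]}\colon[0,\kappa]\to\{0,\dots,n\}.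
\]
Thus $f_\alpha(\gamma)=|\{i:\alpha_i>\gamma\}|$, and $f_\alpha\in S$ when $\kappa=\omega_2$. The second version is continuous, because $[0,\xi]=[0,\xi+1)$ and its complement $(\xi,\kappa]$ are open for $\xi<\kappa$.

\begin{lemma}\label{lem:stairs}
In the supremum norm, $\|f_\alpha-f_\beta\|\le1$ if $\alpha,\beta\in[\kappa]^n$ are interlaced, and $\|f_\alpha-f_\beta\|=n$ if they are separated. The same holds for $g_\alpha$ and $g_\beta$.
\end{lemma}

\begin{proof}
Let $\alpha,\beta$ be interlaced and $\gamma<\kappa$. Since $\alpha_i<\beta_i$, we have $f_\alpha(\gamma)\le f_\beta(\gamma)$. Since $\beta_i<\alpha_{i+1}$ for $i<n$, at most $f_\alpha(\gamma)$ indices $i<n$ satisfy $\beta_i>\gamma$, so $f_\beta(\gamma)\le f_\alpha(\gamma)+1$. If $\alpha_n<\beta_1$, then $f_\alpha(\alpha_n)=0$ and $f_\beta(\alpha_n)=n$, and all values lie in $\{0,\dots,n\}$. Finally, $g_\alpha(\kappa)=0$ and $g_\alpha$ agrees on $\kappa$ with $f_{\alpha^+}$, where $\alpha^+=(\alpha_1+1,\dots,\alpha_n+1)\in[\kappa]^n$. The map $\xi\mapsto\xi+1$ is strictly increasing, so it preserves interlacing and separation.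
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $\mathcal F(S)$ is $r$-Plichko and take $n>2r$. By (F2) and Lemma~\ref{lem:stairs}, the map $x(\alpha)=\delta(f_\alpha)$ on $[\omega_2]^n$ satisfies the hypotheses of Corollary~\ref{cor:two} with $\lambda=1$ and $c=n$. Hence $n\le2r$, a contradiction.
\end{proof}

\section{The idea: pairs of ordinals in $\ell_1(\omega_2)$}\label{sec:model}

For $n=1$ Theorem~\ref{thm:conc} is trivial, with $v=x(0)$. For $n=2$ the triangle inequality gives the bound $2\lambda$ in any Banach space: if $2\le\beta_1$ and $\beta_1+1<\beta_2$, then $(0,2)$ is interlaced with $(1,\beta_1+1)$, which is interlaced with $\beta$, so $v=x(0,2)$ works. In a general Banach space this cannot be improved (Remark~\ref{rem:center}), while the theorem claims $\lambda+\varepsilon$ when $r=1$. So $n=2$, $r=1$ is the first case with content.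

Let $X=\ell_1(\omega_2)$. For $A\subset\omega_2$ the restriction $P_Ay=y1_A$ has norm at most $1$; in particular $P_\xi$ restricts to $[0,\xi)$. Assume that each $x(\alpha_1,\alpha_2)$ has finite support and rational values. Then no $\varepsilon$ is needed.

\emph{Removing the last variable.} Fix $\sigma<\omega_2$ and let $\xi>\sigma$ range over limit ordinals, which form a club. The part $P_\xi x(\sigma,\xi)$ of $x(\sigma,\xi)$ that lives below $\xi$ has finite support, contained in some $\theta(\xi)<\xi$. By (S3), $\theta$ equals a constant $\theta$ on a stationary set. There are at most $\omega_1$ finitely supported rational vectors with support in $\theta$, so by (S2) there are one such vector $v_1(\sigma)$ and a stationary set $T(\sigma)$ with $P_\xi x(\sigma,\xi)=v_1(\sigma)$ for $\xi\in T(\sigma)$. The same argument applied to $\xi\mapsto v_1(\xi)$ gives a vector $v$ and a stationary set $T$ with $P_\xi v_1(\xi)=v$ for $\xi\in T$. So for $\zeta_1\in T$ and $\zeta_2\in T(\zeta_1)$,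
\[
x(\zeta_1,\zeta_2)=v+u_1+u_2,\qquad u_1=v_1(\zeta_1)1_{[\zeta_1,\omega_2)},\quad u_2=x(\zeta_1,\zeta_2)1_{[\zeta_2,\omega_2)} .
\]
The vector $v$ is a common root, and each variable $\zeta_i$ adds an increment that lives at or above $\zeta_i$.

\emph{Hiding the increments.} By (S4) there is a club $G$ of limit ordinals such that, for $\gamma\in G$ and $\sigma<\xi<\gamma$, the supports of $v_1(\sigma)$ and $x(\sigma,\xi)$ lie in $\gamma$, and $T$ and $T(\sigma)$ are unbounded in $\gamma$ (Step~3 of Section~\ref{sec:proof} gives the function $h$). Take any $\beta_1<\beta_2$ in $G$ and let $B$ be the finite set $\operatorname{supp}v\cup\operatorname{supp}x(\beta)$. Choose $\zeta_1\in T$ below $\beta_1$ and above all elements of $B\cap\beta_1$. Then choose $\zeta_2\in T(\zeta_1)$ in $(\beta_1,\beta_2)$ and above all elements of $B\cap\beta_2$. Now $\zeta,\beta$ are interlaced, and $u_i$ is supported in $[\zeta_i,\beta_i)$, which misses $B$ (Figure~\ref{fig:gaps}). Therefore $P_Bx(\zeta)=v$ and $P_Bx(\beta)=x(\beta)$, and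
\[
\|x(\beta)-v\|=\|P_B(x(\beta)-x(\zeta))\|\le\lambda .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!30] (2.6,-0.16) rectangle (4.4,0.16);
\fill[gray!30] (6.9,-0.16) rectangle (8.7,0.16);
\draw[->] (0,0) -- (10.8,0) node[right] {$\omega_2$};
\foreach \p/\q in {2.6/\zeta_1,4.4/\beta_1,6.9/\zeta_2,8.7/\beta_2}
  \draw (\p,0.22) -- (\p,-0.22) node[below] {$\q$};
\foreach \p in {0.4,1.0,1.9,4.8,5.3,6.2,9.2,10.0}
  \fill (\p,0) circle (2pt);
\node at (3.5,0.5) {$\operatorname{supp}u_1$};
\node at (7.8,0.5) {$\operatorname{supp}u_2$};
\end{tikzpicture}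
\caption{The case $n=2$. The dots form the finite set $B$ that supports $v$ and $x(\beta_1,\beta_2)$. Each $\zeta_i$ is chosen so close to $\beta_i$ from below that the shaded interval $[\zeta_i,\beta_i)$ misses $B$. The increments $u_i$ in $x(\zeta_1,\zeta_2)=v+u_1+u_2$ are supported in the shaded intervals, so restriction to $B$ sends $x(\zeta_1,\zeta_2)$ to $v$.}\label{fig:gaps}
\end{figure}

One projection kills all the increments at once, which is why $n$ does not enter the bound. In a general Plichko space three things change. Restriction to a subset $A$ of $\Delta$ need not be a bounded operator, so we must find enough sets $A$ for which it is, and a chain of such sets to replace the intervals $[0,\xi)$. Vectors have countable rather than finite supports, so the counting argument holds only up to a small error. And $B$ is countable rather than finite, so a gap below $\beta_i$ is guaranteed only when $\beta_i$ has cofinality $\omega_1$.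

\section{Good sets}\label{sec:good}

Let $X$ be $r$-Plichko, witnessed by $\Delta$ and $D$. For $A\subset\Delta$ put $X_A=\overline{\operatorname{span}}A$. Rational combinations show that $\operatorname{dens}X_A\le\max(|A|,\omega)$, and every $y\in X_A$, being a limit of a sequence of finite combinations, lies in $X_C$ for some countable $C\subset A$. Call $A\subset\Delta$ \emph{good} if
\begin{equation}\label{eq:good}
\|y\|\le r\|y+z\|\qquad\text{for all }y\in\operatorname{span}A,\ z\in\operatorname{span}(\Delta\setminus A).
\end{equation}
If $A$ is good, then $\operatorname{span}A\cap\operatorname{span}(\Delta\setminus A)=\{0\}$ (take $z=-y$), so $y+z\mapsto y$ is a well-defined linear map of norm at most $r$ on the dense subspace $\operatorname{span}\Delta$. Its extension to $X$ is an operator $P_A$ with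
\[
\|P_A\|\le r,\qquad P_Ae=e\ \ (e\in A),\qquad P_Ae=0\ \ (e\in\Delta\setminus A).
\]
It maps $X$ into $X_A$ and fixes every element of $X_A$. No linear independence of $\Delta$ is assumed.

\begin{lemma}\label{lem:good}
\begin{itemize}
\item[(a)] Every $C\subset\Delta$ is contained in a good set $A$ with $|A|\le\max(|C|,\omega)$.
\item[(b)] The union of a chain of good sets is good.
\item[(c)] If $A,A',B$ are good and $A\cap B=A'\cap B$, then $P_BP_A=P_BP_{A'}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We look for $A$ such that $\operatorname{span}A$ is normed by functionals supported in $A$; these vanish on $\operatorname{span}(\Delta\setminus A)$, and \eqref{eq:good} follows. Adding supports enlarges $A$, so we iterate. Let $A_0=C$. Given $A_k$, choose for each $y$ in the rational span of $A_k$ a countable set $\Phi_y\subset D$ of functionals of norm at most $1$ with $\|y\|\le r\sup_{\varphi\in\Phi_y}|\varphi(y)|$; this is possible because the supremum in the definition of $r$-norming is approached along a sequence. Let $D_k$ be the union of these sets $\Phi_y$, and let $A_{k+1}=A_k\cup\bigcup_{\varphi\in D_k}\operatorname{supp}\varphi$.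 Since supports are countable, $|A_k|\le\max(|C|,\omega)$ for all $k$ by induction, and the same bound holds for $A=\bigcup_kA_k$. Let $D'=\bigcup_kD_k$. The inequality $\|y\|\le r\sup_{\varphi\in D'}|\varphi(y)|$ holds on the rational span of $A$, which is the union of the rational spans of the $A_k$. Both sides are continuous in $y$, so it holds on $\operatorname{span}A$. Every $\varphi\in D'$ has $\operatorname{supp}\varphi\subset A$, so for $y\in\operatorname{span}A$ and $z\in\operatorname{span}(\Delta\setminus A)$,
\[
\|y\|\le r\sup_{\varphi\in D'}|\varphi(y)|=r\sup_{\varphi\in D'}|\varphi(y+z)|\le r\|y+z\|.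
\]

(b) Let $A$ be the union of a chain $\{A_i\}$ of good sets, $y\in\operatorname{span}A$ and $z\in\operatorname{span}(\Delta\setminus A)$. Then $y$ involves finitely many elements of $A$, so $y\in\operatorname{span}A_i$ for some $i$, and $z\in\operatorname{span}(\Delta\setminus A_i)$. Apply \eqref{eq:good} to $A_i$.

(c) For $e\in\Delta$, the vector $P_BP_Ae$ is $e$ if $e\in A\cap B$ and $0$ otherwise. So the two operators agree on $\Delta$, which is linearly dense.
\end{proof}

Part (c) is the form in which commutativity enters: the product $P_BP_A$ depends only on $A\cap B$. It replaces the statement that an increment is supported off $B$. Indeed, if $y\in X_A$ and $A'\cap B=A\cap B$, then $P_B(y-P_{A'}y)=P_BP_Ay-P_BP_{A'}y=0$.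

\section{Proof of Theorem~\ref{thm:conc}}\label{sec:proof}

Keep the notation of Section~\ref{sec:good}, and put $\varepsilon'=\varepsilon/(nr)$.

\subsection*{Step 1: a chain of good sets}
The set $\Delta$ carries no order, so we build substitutes for the intervals $[0,\xi)$. For each $\alpha\in[\omega_2]^n$ fix a countable $C_\alpha\subset\Delta$ with $x(\alpha)\in X_{C_\alpha}$. Define good sets $A_\xi$ of cardinality at most $\omega_1$ by recursion on $\xi<\omega_2$. Let $A_0=\emptyset$. Let $A_{\xi+1}$ be a good set of cardinality at most $\omega_1$ that contains $A_\xi$ and all $C_\alpha$ with $\alpha\in[\xi+1]^n$; there are at most $\omega_1$ such $\alpha$, so Lemma~\ref{lem:good}(a) applies. For limit $\xi$ let $A_\xi=\bigcup_{\zeta<\xi}A_\zeta$, which is good by Lemma~\ref{lem:good}(b) and is a union of at most $\omega_1$ sets of cardinality at most $\omega_1$. Write $X_\xi=X_{A_\xi}$ and $P_\xi=P_{A_\xi}$. The sets $A_\xi$ and the spaces $X_\xi$ increase with $\xi$, and: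
\begin{itemize}
\item[(A1)] $\operatorname{dens}X_\xi\le\omega_1$, and $x(\alpha)\in X_{\alpha_n+1}$;
\item[(A2)] if $\xi\in E$, every countable subset of $A_\xi$ is contained in $A_\zeta$ for some $\zeta<\xi$;
\item[(A3)] if $\xi\in E$, then $X_\xi=\bigcup_{\zeta<\xi}X_\zeta$.
\end{itemize}
For (A2), each element of the countable set lies in some $A_\zeta$ with $\zeta<\xi$, and countably many such $\zeta$ are bounded in $\xi$. Property (A3) follows, since each $y\in X_\xi$ lies in $X_C$ for a countable $C\subset A_\xi$.

\subsection*{Step 2: removing the variables one at a time}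
For $\sigma\in[\omega_2]^k$ and $\xi>\max\sigma$ let $\sigma^\frown\xi\in[\omega_2]^{k+1}$ be $\sigma$ followed by $\xi$; for $k=0$ the only tuple is $\emptyset$ and the condition $\xi>\max\sigma$ is void. By downward recursion on $k=n,n-1,\dots,0$ we define maps $v_k\colon[\omega_2]^k\to\bigcup_{\xi<\omega_2}X_\xi$ with $v_n=x$ and, for $k<n$ and $\sigma\in[\omega_2]^k$, stationary sets $T(\sigma)\subset\{\xi\in E:\xi>\max\sigma\}$ such that
\begin{equation}\label{eq:press}
\|P_\xi v_{k+1}(\sigma^\frown\xi)-v_k(\sigma)\|\le\varepsilon'\qquad\text{for all }\xi\in T(\sigma).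
\end{equation}
The map $v_n=x$ has its values in $\bigcup_\xi X_\xi$ by (A1). Let $v_{k+1}$ be given and fix $\sigma\in[\omega_2]^k$. The set $\{\xi\in E:\xi>\max\sigma\}$ is stationary by (S1) and (S2). For $\xi$ in this set, the vector $y_\xi=P_\xi v_{k+1}(\sigma^\frown\xi)$ lies in $X_\xi$, hence by (A3) in $X_{\theta(\xi)}$ for some $\theta(\xi)<\xi$. By (S3), $\theta(\xi)=\theta$ for all $\xi$ in a stationary set $T_0$. The space $X_\theta$ may have more than $\omega_1$ elements, so we cannot make $y_\xi$ constant, but it has a dense subset $W$ with $|W|\le\omega_1$. Assign to each $\xi\in T_0$ a point of $W$ within $\varepsilon'$ of $y_\xi$. By (S2), one point $w\in W$ is assigned to all $\xi$ in a stationary set $T(\sigma)\subset T_0$. Put $v_k(\sigma)=w$. At the end of the recursion let $v=v_0(\emptyset)$.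

\subsection*{Step 3: closure points}
We need ordinals $\gamma$ below which all these choices are available and above which none of the vectors they produce reaches. For $\xi<\omega_2$ let $h(\xi)$ be the supremum of the ordinals
\[
\min\{\theta:v_k(\sigma)\in X_\theta\}\quad(k\le n),\qquad\min\bigl(T(\sigma)\setminus(\xi+1)\bigr)\quad(k<n),
\]
over all $\sigma\in[\xi+1]^k$. These are at most $\omega_1$ ordinals below $\omega_2$, so $h(\xi)<\omega_2$. Let $G$ be the club given by (S4) for $h$, and let $\gamma\in G$. Then:
\begin{itemize}
\item[(G1)] $v_k(\sigma)\in X_\gamma$ for $k\le n$ and $\sigma\in[\gamma]^k$;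
\item[(G2)] $T(\sigma)\cap(\rho,\gamma)\ne\emptyset$ for $k<n$, $\sigma\in[\gamma]^k$ and $\rho<\gamma$.
\end{itemize}
To see this, take $\xi<\gamma$ with $\sigma\in[\xi+1]^k$ and $\xi\ge\rho$. Then $v_k(\sigma)\in X_{h(\xi)}\subset X_\gamma$, and $T(\sigma)$ has an element in $(\xi,h(\xi)]\subset(\rho,\gamma)$. By (S1) and (S2), $G\cap E$ is stationary, hence unbounded.

\subsection*{Step 4: hiding the increments}
Let $\eta<\omega_2$. The order of the choices matters: first $\beta$, then a countable set $B$ that depends on $\beta$, and last a tuple $\zeta$ that avoids $B$.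

Choose $\beta_1<\dots<\beta_n$ in $G\cap E$ with $\beta_1>\eta$, and set $\beta_0=0$. Take a countable $C\subset\Delta$ with $v,x(\beta)\in X_C$ and enlarge it by Lemma~\ref{lem:good}(a) to a \emph{countable} good set $B$. For $i=1,\dots,n$, property (A2) applied to $B\cap A_{\beta_i}$ gives $\rho_i<\beta_i$ with $B\cap A_{\beta_i}\subset A_{\rho_i}$, and we may increase $\rho_i$ so that $\rho_i\ge\beta_{i-1}$. Choose recursively
\[
\zeta_i\in T(\zeta_1,\dots,\zeta_{i-1})\cap(\rho_i,\beta_i),\qquad i=1,\dots,n,
\]
which is possible by (G2), since $\beta_i\in G$ and $\zeta_1,\dots,\zeta_{i-1}<\beta_i$. Then $\beta_{i-1}\le\rho_i<\zeta_i<\beta_i$, so $\zeta$ and $\beta$ are interlaced. From $B\cap A_{\beta_i}\subset A_{\rho_i}\subset A_{\zeta_i}\subset A_{\beta_i}$ we get $B\cap A_{\zeta_i}=B\cap A_{\beta_i}$.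

Write $w_i=v_i(\zeta_1,\dots,\zeta_i)$, so that $w_0=v$ and $w_n=x(\zeta)$. For $1\le i\le n$ we have $w_i\in X_{\beta_i}$ by (G1), so Lemma~\ref{lem:good}(c) gives
\[
P_Bw_i=P_BP_{\beta_i}w_i=P_BP_{\zeta_i}w_i .
\]
By \eqref{eq:press} with $\sigma=(\zeta_1,\dots,\zeta_{i-1})$ and $\xi=\zeta_i$,
\[
\|P_Bw_i-P_Bw_{i-1}\|=\|P_B(P_{\zeta_i}w_i-w_{i-1})\|\le r\varepsilon' .
\]
Summing over $i$ yields $\|P_Bx(\zeta)-P_Bv\|\le nr\varepsilon'=\varepsilon$. Since $P_B$ fixes $v$ and $x(\beta)$, and $\|x(\zeta)-x(\beta)\|\le\lambda$,
\[
\|x(\beta)-v\|\le\|P_B(x(\beta)-x(\zeta))\|+\|P_Bx(\zeta)-P_Bv\|\le r\lambda+\varepsilon .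
\]
This proves Theorem~\ref{thm:conc}.\hfill$\square$

\subsection*{Where the hypotheses are used}
The interlacing hypothesis is used once, in the last line, and the factor $r$ is the norm of the single projection $P_B$. Countability of the supports is used only in Lemma~\ref{lem:good}(a), to keep $|A_\xi|\le\omega_1$ and $B$ countable. The ordinal $\omega_2$ is needed in Step~4: the gaps below the $\beta_i$ require cofinality $\omega_1$, and no ordinal below $\omega_1$ has it. In Section~\ref{sec:model} limit ordinals sufficed, because finite sets of coordinates carry bounded projections in $\ell_1(\omega_2)$. In general $\omega_2$ cannot be replaced by $\omega_1$.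

\begin{example}\label{ex:omega1}
The space $C[0,\omega_1]$ is $1$-Plichko. Let $\Delta$ consist of the constant $1$ and the functions $1_{(\xi,\omega_1]}$, $\xi<\omega_1$. It is closed under products and separates points, so it is linearly dense by the Stone--Weierstrass theorem. Let $D$ be the span of the evaluations at points $\gamma<\omega_1$. It is $1$-norming since $[0,\omega_1)$ is dense in $[0,\omega_1]$, and the evaluation at $\gamma$ is nonzero only on $1$ and on the countably many $1_{(\xi,\omega_1]}$ with $\xi<\gamma$. By Lemma~\ref{lem:stairs}, the map $\alpha\mapsto g_\alpha$ on $[\omega_1]^3$ has $\lambda=1$ and $c=3>2r\lambda$. So Corollary~\ref{cor:two}, and with it Theorem~\ref{thm:conc}, fails with $\omega_1$ in place of $\omega_2$.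
\end{example}

\section{Exact Plichko constants}\label{sec:sharp}

\begin{lemma}\label{lem:discrete}
Let $n\ge1$ and let $M$ be a pointed metric space with $d(p,q)\ge1$ for $p\ne q$ and $d(p,0)\le n$ for all $p$. Then $\mathcal F(M)$ is $n$-Plichko.
\end{lemma}

\begin{proof}
Let $\Delta=\{\delta(p):p\in M\setminus\{0\}\}$, which is linearly dense because $\delta(0)=0$, and let $D$ consist of the functionals given by finitely supported functions in $\mathrm{Lip}_0(M)$. Each of them is nonzero on finitely many elements of $\Delta$. Let $\mu=\sum_{p\in F}c_p\delta(p)$ with $F\subset M\setminus\{0\}$ finite, let $\varphi\in\mathrm{Lip}_0(M)$ be $1$-Lipschitz, and put $\psi=\varphi1_F$. For $p,q\in F$ we have $|\psi(p)-\psi(q)|\le d(p,q)$. For $p\in F$ and $q\notin F$,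
\[
|\psi(p)-\psi(q)|=|\varphi(p)|\le d(p,0)\le n\le n\,d(p,q).
\]
For $p,q\notin F$ both values are $0$. So $\psi/n$ is a $1$-Lipschitz, finitely supported function vanishing at $0$, and $\langle\psi,\mu\rangle=\langle\varphi,\mu\rangle$. By (F1), $\|\mu\|\le n\sup\{|\langle\chi,\mu\rangle|:\chi\in D,\ \|\chi\|\le1\}$ for $\mu\in\operatorname{span}\Delta$. Both sides are continuous in $\mu$, so the inequality holds on $\mathcal F(M)$.
\end{proof}

The proof of Theorem~\ref{thm:main} gives only $r\ge n/2$ from the staircases of height $n$, and inside $S$ the conclusion of Theorem~\ref{thm:conc} cannot give more than about that: the constant function $k\in\{0,\dots,n\}$ belongs to $S$ and is at distance $\max(k,n-k)$ from every $f_\beta$ with $\beta_1>0$. Removing such centers recovers the factor $2$. Call $f\colon\omega_2\to\mathbb N_0$ \emph{eventually zero} if it vanishes on $[\eta,\omega_2)$ for some $\eta<\omega_2$.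

\begin{proposition}\label{prop:sharp}
Let $S_n$ be the set of non-increasing, eventually zero functions $\omega_2\to\{0,\dots,n\}$ with the supremum metric. Then $\mathcal F(S_n)$ is $r$-Plichko if and only if $r\ge n$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:discrete}, $\mathcal F(S_n)$ is $n$-Plichko, and an $n$-norming subspace is $r$-norming for all $r\ge n$.

For the converse, note that $f_\alpha\in S_n$ for $\alpha\in[\omega_2]^n$, since $f_\alpha$ vanishes on $[\alpha_n,\omega_2)$. We claim that for every $v\in\mathcal F(S_n)$ and $\varepsilon>0$ there is $\eta<\omega_2$ with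
\begin{equation}\label{eq:far}
\|\delta(f_\beta)-v\|\ge n-\varepsilon\qquad\text{whenever }\beta_1>\eta .
\end{equation}
Pick $v'=\sum_{j\le m}c_j\delta(p_j)$ with $p_j\in S_n$ and $\|v-v'\|\le\varepsilon$, and pick $\eta<\omega_2$ such that all $p_j$ vanish on $[\eta,\omega_2)$. Let $\beta_1>\eta$. Then $f_\beta(\eta)=n$ and $p_j(\eta)=0$, and all values lie in $\{0,\dots,n\}$, so $d(f_\beta,p_j)=n=d(f_\beta,0)$. The $1$-Lipschitz function $\varphi(p)=n-d(p,f_\beta)$ vanishes at $0$ and at each $p_j$, and $\varphi(f_\beta)=n$. By (F1),
\[
n=\langle\varphi,\delta(f_\beta)-v'\rangle\le\|\delta(f_\beta)-v'\|\le\|\delta(f_\beta)-v\|+\varepsilon ,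
\]
which is \eqref{eq:far}. Now suppose that $\mathcal F(S_n)$ is $r$-Plichko and let $\varepsilon>0$. By (F2) and Lemma~\ref{lem:stairs}, Theorem~\ref{thm:conc} applies to $x(\alpha)=\delta(f_\alpha)$ with $\lambda=1$. It gives $v$ and, for the $\eta$ in \eqref{eq:far}, a tuple $\beta$ with $\beta_1>\eta$ and $\|\delta(f_\beta)-v\|\le r+\varepsilon$. Hence $n\le r+2\varepsilon$, and $\varepsilon\to0$ gives $n\le r$.
\end{proof}

\begin{remark}\label{rem:center}
Inequality \eqref{eq:far} shows that for the map $\alpha\mapsto\delta(f_\alpha)$ into the $n$-Plichko space $\mathcal F(S_n)$ no center $v$ gives a bound below $n\lambda$. So the bound $r\lambda$ of Theorem~\ref{thm:conc} cannot be lowered when $r=n$, and for $n=2$ the bound $2\lambda$ from the triangle inequality is the best that holds in all Banach spaces.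
\end{remark}

\section{A noncommutative skeleton, and the least density}\label{sec:skeleton}

By (F3), projections on $\mathcal F(S)$ come from retractions of $S$ onto countable subsets. A function in $S$ is determined by the places where it drops, so we retract by rounding these places to a countable set of ordinals. Rounding up is always possible, because a nonempty set of ordinals has a least element.

\begin{proof}[Proof of Theorem~\ref{thm:skeleton}]
\emph{Coordinates.} For $f\in S$ and $i\ge1$ the set $\{\gamma:f(\gamma)\ge i\}$ is an initial segment $[0,a_i(f))$ of $\omega_2$ with $a_i(f)\in[0,\omega_2]$. The sequence $(a_i(f))_{i\ge1}$ is non-increasing, $a_i(f)=0$ for $i>f(0)$, and $f=\sum_i1_{[0,a_i(f))}$. Conversely, if $(a_i)$ is a non-increasing, eventually zero sequence in $[0,\omega_2]$, then $f=\sum_i1_{[0,a_i)}$ lies in $S$, and $f(\gamma)\ge i$ if and only if $a_i>\gamma$, so $a_i(f)=a_i$. Thus $f\mapsto(a_i(f))$ is a bijection from $S$ onto the set of such sequences. For $m\in\mathbb N_0$,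
\begin{equation}\label{eq:dist}
d(f,g)\le m\iff a_{i+m}(f)\le a_i(g)\ \text{ and }\ a_{i+m}(g)\le a_i(f)\ \text{ for all }i\ge1 .
\end{equation}
Indeed, $f\le g+m$ holds if and only if $\{f\ge i+m\}\subset\{g\ge i\}$ for all $i\ge1$: the forward implication is immediate, and if $f(\gamma)>g(\gamma)+m$, the inclusion fails at $\gamma$ for $i=f(\gamma)-m\ge1$. Exchange $f$ and $g$ for the second condition.

\emph{Retractions.} Let $\Gamma$ be the set of countable $A\subset[0,\omega_2]$ with $0,\omega_2\in A$, ordered by inclusion. It is directed, being closed under finite unions. For $A\in\Gamma$ and $\xi\le\omega_2$ let $\lceil\xi\rceil_A=\min\{a\in A:a\ge\xi\}$, which exists because $\omega_2\in A$. The map $\xi\mapsto\lceil\xi\rceil_A$ is non-decreasing, has range $A$ and fixes the points of $A$. If $A\subset B$, then $\lceil\lceil\xi\rceil_A\rceil_B=\lceil\xi\rceil_A$ because $\lceil\xi\rceil_A\in B$; also $\xi\le\lceil\xi\rceil_B\le\lceil\xi\rceil_A$, and rounding these inequalities to $A$ gives $\lceil\lceil\xi\rceil_B\rceil_A=\lceil\xi\rceil_A$.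

Define $R_A\colon S\to S$ by $a_i(R_Af)=\lceil a_i(f)\rceil_A$. The new sequence is non-increasing by monotonicity and eventually zero because $0\in A$. Monotone maps preserve the inequalities on the right of \eqref{eq:dist}, so $R_A$ is $1$-Lipschitz. Moreover $R_A0=0$, and $R_AR_B=R_BR_A=R_A$ if $A\subset B$. The map $R_A$ takes values in $S(A)=\{f\in S:a_i(f)\in A\text{ for all }i\}$ and fixes its points, and $S(A)$ is countable, since there are countably many eventually zero sequences in $A$.

\emph{The skeleton.} Let $P_A$ be the operator induced by $R_A$ as in (F3). Then $\|P_A\|\le1$. It maps $\mathcal F(S)$ into $Y_A=\overline{\operatorname{span}}\,\delta(S(A))$ and fixes $Y_A$, so it is a projection onto the separable space $Y_A$, which is (i). The identities for $R_A,R_B$ give (ii) on $\delta(S)$, hence everywhere. If $A_1\subset A_2\subset\cdots$ in $\Gamma$, then $A=\bigcup_kA_k\in\Gamma$ is the supremum. Each $f$ has finitely many distinct coordinates $a_i(f)$, so $S(A)=\bigcup_kS(A_k)$ and $Y_A=\overline{\bigcup_kY_{A_k}}$, which is (iii). Finally, each $\mu\in\mathcal F(S)$ lies in the closed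 span of countably many $\delta(p_j)$, $p_j\in S$, and $A=\{0,\omega_2\}\cup\{a_i(p_j):i,j\ge1\}$ belongs to $\Gamma$ and satisfies $\mu\in Y_A$, which is (iv).
\end{proof}

This skeleton is not commutative: for $A=\{0,1,\omega_2\}$ and $B=\{0,2,\omega_2\}$ we have $\lceil\lceil1\rceil_A\rceil_B=2$ and $\lceil\lceil1\rceil_B\rceil_A=\omega_2$. By Theorem~\ref{thm:main} and the theorem of Kubi\'s, $\mathcal F(S)$ has no commutative $r$-projectional skeleton for any $r$.

The coordinates also show that $|S|=\omega_2$, so rational combinations give $\operatorname{dens}\mathcal F(S)\le\omega_2$. The $\omega_2$ points of $\delta(S)$ are at mutual distances at least $1$, so $\operatorname{dens}\mathcal F(S)=\omega_2$. At smaller density a skeleton can be thinned to a chain, and a chain commutes by (ii).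

\begin{proposition}\label{prop:density}
A Banach space of density at most $\omega_1$ with a projectional skeleton is Plichko. So among non-Plichko spaces with a projectional skeleton, the density $\omega_2$ of $\mathcal F(S)$ is the least possible.
\end{proposition}

\begin{proof}
Let $\{y_\xi:\xi<\omega_1\}$ be dense in $X$, with repetitions allowed, and let $\{P_s\}_{s\in\Gamma}$ be a projectional skeleton. By (ii), $P_sX\subset P_tX$ for $s\le t$. Condition (iii) holds for non-decreasing sequences, since such a sequence is eventually constant or has a strictly increasing cofinal subsequence.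

\emph{A chain.} We define a non-decreasing family $(s_\xi)_{\xi<\omega_1}$ in $\Gamma$. Take any $s_0$. Given $s_\xi$, take by (iv) some $t$ with $y_\xi\in P_tX$, and by directedness some $s_{\xi+1}\ge s_\xi,t$; then $y_\xi\in P_{s_{\xi+1}}X$. For limit $\xi$ take $\xi_k\nearrow\xi$ and put $s_\xi=\sup_ks_{\xi_k}$. This is the least upper bound of $\{s_\zeta:\zeta<\xi\}$, so it does not depend on the sequence $(\xi_k)$. Write $Q_\xi=P_{s_\xi}$. The union $\bigcup_{\xi<\omega_1}Q_\xi X$ contains every $y_\xi$, so it is dense. It is closed, because any sequence in it lies in a single closed subspace $Q_\xi X$. Hence it equals $X$.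

\emph{A uniform bound.} The norms $\|Q_\xi\|$ are not assumed to be bounded. However, for some integer $m\ge1$ the set $\Lambda=\{\xi<\omega_1:\|Q_\xi\|\le m\}$ is uncountable, hence unbounded in $\omega_1$. We show that $\Lambda$ contains the supremum $\xi$ of any strictly increasing sequence $(\xi_k)$ in $\Lambda$. We have $s_\xi=\sup_ks_{\xi_k}$, so $Q_\xi X=\overline{\bigcup_kQ_{\xi_k}X}$ by (iii). Let $z\in X$ and $y=Q_\xi z$; then $Q_{\xi_k}z=Q_{\xi_k}y$ by (ii). If $y'\in\bigcup_jQ_{\xi_j}X$, then for large $k$ we have $Q_{\xi_k}y'=y'$, and so
\[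
\|Q_{\xi_k}y-y\|\le\|Q_{\xi_k}(y-y')\|+\|y'-y\|\le(m+1)\|y-y'\|.
\]
Such $y'$ can be taken arbitrarily close to $y$, so $Q_{\xi_k}z\to Q_\xi z$. Hence $\|Q_\xi\|\le m$ and $\xi\in\Lambda$.

The family $\{Q_\xi\}_{\xi\in\Lambda}$, with $\Lambda$ ordered as a set of ordinals, inherits (i) and (ii), satisfies (iii) by the last paragraph, and satisfies (iv) because $\Lambda$ is unbounded. It is an $m$-projectional skeleton indexed by a chain, so it is commutative by (ii). By the theorem of Kubi\'s, $X$ is $m$-Plichko. The second assertion follows from Theorems~\ref{thm:main} and~\ref{thm:skeleton} and from $\operatorname{dens}\mathcal F(S)=\omega_2$.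
\end{proof}

We do not decide whether there is a metric space $M$ of density $\omega_1$ such that $\mathcal F(M)$ is not Plichko. By Proposition~\ref{prop:density}, such an $\mathcal F(M)$ would have no projectional skeleton at all.

\section{Consequences for nonlinear embeddings}\label{sec:embed}

Corollary~\ref{cor:two} concerns distances only, so it passes to any space that contains the staircases and survives nonlinear maps. Let $Y$ be a subset of a Banach space and $X$ a Banach space. A map $\Phi\colon Y\to X$ is a \emph{coarse embedding} if there are non-decreasing functions $\rho_-,\rho_+\colon[0,\infty)\to[0,\infty)$ with $\rho_-(t)\to\infty$ as $t\to\infty$ and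
\[
\rho_-(\|y-z\|)\le\|\Phi y-\Phi z\|\le\rho_+(\|y-z\|)\qquad(y,z\in Y).
\]
It is a \emph{uniform embedding} if it is injective and both $\Phi$ and $\Phi^{-1}\colon\Phi(Y)\to Y$ are uniformly continuous.

\begin{corollary}\label{cor:embed}
\begin{itemize}
\item[(a)] Let $M$ be a metric space. Suppose that for infinitely many $n$ there are maps $x_n\colon[\omega_2]^n\to M$ and numbers $\lambda_n,c_n>0$, with $\sup_nc_n/\lambda_n=\infty$, such that $d(x_n(\alpha),x_n(\beta))\le\lambda_n$ for interlaced $\alpha,\beta$ and $d(x_n(\alpha),x_n(\beta))\ge c_n$ for separated $\alpha,\beta$. Then $\mathcal F(M)$ is not Plichko. This covers $M=C[0,\omega_2]$, $M=\ell_\infty(\omega_2)$, and every metric space containing a bi-Lipschitz copy of $S$.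
\item[(b)] $C[0,\omega_2]$ does not coarsely embed into any Plichko space, and its unit ball does not uniformly embed into any Plichko space.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Fix any distinguished point in $M$. If $\mathcal F(M)$ were $r$-Plichko, then (F2) and Corollary~\ref{cor:two} applied to $\delta\circ x_n$ would give $c_n/\lambda_n\le2r$ for all the given $n$, a contradiction. For $C[0,\omega_2]$ take $x_n(\alpha)=g_\alpha$, $\lambda_n=1$, $c_n=n$, by Lemma~\ref{lem:stairs}. If $J\colon S\to M$ satisfies $a\,d(f,g)\le d(Jf,Jg)\le b\,d(f,g)$ with $a,b>0$, take $x_n(\alpha)=Jf_\alpha$, $\lambda_n=b$, $c_n=an$. The space $\ell_\infty(\omega_2)$ contains $S$ as a subset with the induced metric.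

(b) Let $X$ be $r$-Plichko. Suppose that $\Phi\colon C[0,\omega_2]\to X$ is a coarse embedding. By Lemma~\ref{lem:stairs}, the map $\alpha\mapsto\Phi(g_\alpha)$ on $[\omega_2]^n$ satisfies the hypotheses of Corollary~\ref{cor:two} with $\lambda=\rho_+(1)$ and $c=\rho_-(n)$. So $\rho_-(n)\le2r\rho_+(1)$ for all $n$, contradicting $\rho_-(t)\to\infty$.

Suppose that $\Phi$ is a uniform embedding of the unit ball of $C[0,\omega_2]$ into $X$. Let $\rho(t)=\sup\{\|\Phi y-\Phi z\|:\|y-z\|\le t\}$; by uniform continuity of $\Phi$, it is finite for small $t$ and tends to $0$ as $t\to0$. By uniform continuity of $\Phi^{-1}$ there is $c>0$ such that $\|\Phi y-\Phi z\|<c$ implies $\|y-z\|<1$. The functions $g_\alpha/n$, $\alpha\in[\omega_2]^n$, lie in the unit ball, at distance at most $1/n$ for interlaced tuples and exactly $1$ for separated ones. Corollary~\ref{cor:two} applied to $\alpha\mapsto\Phi(g_\alpha/n)$ gives $c\le2r\rho(1/n)$ for all large $n$, a contradiction.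
\end{proof}

\begin{thebibliography}{1}

\bibitem{GMQ}
Antonio J. Guirao, Vicente Montesinos, Andr\'es Quilis,
\emph{On projectional skeletons and the Plichko property in Lipschitz-free Banach spaces},
arXiv:2305.08543 (2023).

\end{thebibliography}
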